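# A pigeonhole inequality in the pointed Weihrauch degrees

## Theorem A: a valid inequality that the axioms do not prove

**Theorem A.** Let $P=\mathbb Z_{33}$ and let $H$ be a set with $32$ elements. For $c\in\mathbb Z_{33}$ let
$$L_c=\{c,\,c+1,\,c+2,\,c+3\},\qquad R_c=\{c+4,\,c+8,\,c+12,\,c+16\},$$
and for $i\in P$ let $I(i)=\{c: i\in L_c\cup R_c\}$. Take distinct variables $q_{ijc}$ for $i\in P$, $j\in H$, $c\in I(i)$, and put, with any bracketing,
$$u_4=\prod_{i\in P}\ \mathop{\sqcap}\limits_{j\in H}\ \prod_{c\in I(i)}q_{ijc},\qquad t_4=\mathop{\sqcap}\limits_{j\in H}\ \mathop{\sqcap}\limits_{c\in\mathbb Z_{33}}\Big(\mathop{\sqcap}\limits_{i\in L_c}q_{ijc}\Big)\times\Big(\mathop{\sqcap}\limits_{i\in R_c}q_{ijc}\Big),$$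
where $\prod$ is iterated $\times$. Then $t_4\le_\bullet u_4$ is universally valid in the pointed Weihrauch degrees, but it is not derivable in the system $\mathsf S$ listed in the next section. Hence the conjecture that every universally valid inequality $t\le_\bullet u$ between terms in $\sqcap,\times,1$ is derivable in $\mathsf S$ is false.

The conjecture is stated with the reference Eike Neumann, Arno Pauly, Cécilia Pradic, "The equational theory of the Weihrauch lattice with multiplication", arXiv:2403.13975 (2024).

Read $\times$ as "and", $\sqcap$ as "or". Then $u_4$ says: every one of $33$ pigeons sits in one of $32$ holes. And $t_4$ says: some two pigeons share a hole. So the inequality is a pigeonhole principle. What makes it work is the way a variable $q_{ijc}$ is shared among several possible collision partners of pigeon $i$. We now say what all the words mean.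

## Problems, products, meets, and the system $\mathsf S$

A partial multivalued function $f:\subseteq\{0,1\}^{\mathbb N}\rightrightarrows\{0,1\}^{\mathbb N}$ is read as a problem: the points $x\in\operatorname{dom}(f)$ are its instances, the elements of the nonempty set $f(x)$ are the solutions of $x$. Let $\langle\cdot,\cdot\rangle$ be a standard pairing function on $\{0,1\}^{\mathbb N}$.

**Definition (reducibility).** $f\le_{\mathrm W}g$ if there are computable partial functions $\mathrm{In},\mathrm{Out}$ such that for every $x\in\operatorname{dom}(f)$ we have $\mathrm{In}(x)\in\operatorname{dom}(g)$, and for every $y\in g(\mathrm{In}(x))$ we have $\mathrm{Out}(x,y)\in f(x)$. The Weihrauch degrees are the equivalence classes of $\le_{\mathrm W}$.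

**Definition (operations).** Both $f\times g$ and $f\sqcap g$ have domain $\{\langle q_0,q_1\rangle:q_0\in\operatorname{dom}f,\ q_1\in\operatorname{dom}g\}$. A solution of $\langle q_0,q_1\rangle$ for $f\times g$ is $\langle p_0,p_1\rangle$ with $p_0\in f(q_0)$ and $p_1\in g(q_1)$. A solution for $f\sqcap g$ is $0p$ with $p\in f(q_0)$, or $1p$ with $p\in g(q_1)$.

So $\times$ means "solve both", and $\sqcap$ means "get an answer to one of the two, and be told which". These operations are monotone, hence act on degrees, and $\sqcap$ is the lattice meet. The degree $1$ is that of $\mathrm{id}$ on $\{0,1\}^{\mathbb N}$, and $f$ is **pointed** if $1\le_{\mathrm W}f$. If $f$ is pointed, then $\mathrm{In}(0^\omega)$ is a computable point of $\operatorname{dom}f$. Conversely, if $\operatorname{dom}f$ has a computable point $d$, then $\mathrm{In}(x)=d$, $\mathrm{Out}(x,y)=x$ show $1\le_{\mathrm W}f$.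

**Example 1.** For $s\in\{0,1\}^{\mathbb N}$ let $f^s$ have the only instance $0^\omega$ with the only solution $s$. It is pointed. Let $r,s$ be such that neither is computable from the other (such $r,s$ exist by the independence argument in the proof of Theorem C). Then $f^s\sqcap f^r\le_{\mathrm W}f^s$, but $f^s\not\le_{\mathrm W}f^s\sqcap f^r$: the only instance on the right is $\langle 0^\omega,0^\omega\rangle$, the answer $1r$ is allowed, and $\mathrm{Out}(0^\omega,1r)=s$ would make $s$ computable from $r$. A problem whose only instance is a noncomputable point is not pointed.

Terms are built from variables, the constant $1$, and binary $\sqcap,\times$. The inequality $t\le_\bullet u$ is **universally valid** if the reduction holds for every interpretation of the variables as pointed degrees; $t=_\bullet u$ is universally valid if both inequalities are.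

**The system $\mathsf S$.** The axioms are schemata; $x,y,z$ range over arbitrary terms.

- Monoid structure: $x\times(y\times z)=_\bullet(x\times y)\times z$ and $x\times1=_\bullet x$.
- Commutativity: $x\times y=_\bullet y\times x$.
- Relevance: $x\le_\bullet x\times x$.
- Lower bound: $x\sqcap y\le_\bullet x$ and $x\sqcap y\le_\bullet y$.
- Greatest lower bound (the glb rule): from $x\le_\bullet y$ and $x\le_\bullet z$ infer $x\le_\bullet y\sqcap z$.
- Half-distributivity: $(x\times y)\sqcap z\le_\bullet x\times(y\sqcap z)$.
- Bottom element: $1\le_\bullet x$.
- Structural rules: $=_\bullet$ is an equivalence relation; $\le_\bullet$ is reflexive and transitive; $s=_\bullet t$ yields $s\le_\bullet t$ and $t\le_\bullet s$; $\sqcap$ and $\times$ are monotone for $\le_\bullet$ in each argument.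

All of these hold in the pointed degrees. Two derivations by hand, to get a feel for the system. First, $x\sqcap y\le_\bullet x\times y$, because $x\sqcap y\le_\bullet x=_\bullet x\times1\le_\bullet x\times y$. Second,
$$(x\sqcap z)\times(y\sqcap w)\ \le_\bullet\ (x\times y)\sqcap(z\times w), \tag{1}$$
because the left side is below $x\times y$ and below $z\times w$ by lower bounds and monotonicity, so the glb rule applies.

Theorem A is the case $a=4$ of a family. For $a\ge2$ let $N=2a^2+1$, $P=\mathbb Z_N$, let $H$ be a set of $N-1=2a^2$ elements, let
$$L_c=\{c,c+1,\dots,c+a-1\},\qquad R_c=\{c+a,c+2a,\dots,c+a^2\}\qquad(c\in\mathbb Z_N),$$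
let $I(i)=\{c:i\in L_c\cup R_c\}$, let $V$ be a set of distinct variables $q_{ijc}$ ($i\in P$, $j\in H$, $c\in I(i)$), and
$$u_a=\prod_{i\in P}\ \mathop{\sqcap}\limits_{j\in H}\ \prod_{c\in I(i)}q_{ijc},\qquad t_a=\mathop{\sqcap}\limits_{j\in H}\ \mathop{\sqcap}\limits_{c\in\mathbb Z_N}\Big(\mathop{\sqcap}\limits_{i\in L_c}q_{ijc}\Big)\times\Big(\mathop{\sqcap}\limits_{i\in R_c}q_{ijc}\Big). \tag{2}$$

Write $\operatorname{occ}(w)$ for the set of occurrences of variables in a term $w$. The family shows that no bounded set of axioms suffices.

**Theorem B.** Let $k\in\mathbb N$, and let $\mathcal A$ be any set of universally valid inequalities $r\le_\bullet s$ with $|\operatorname{occ}(s)|\le k$ (an equation counts as two inequalities). Then the system consisting of all substitution instances of $\mathcal A$, the glb rule and the structural rules is incomplete: it does not derive the universally valid $t_a\le_\bullet u_a$ for $a=2\max(k,2)$. In particular no finite set of universally valid (in)equations is complete, even together with the glb rule.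

## Universal validity is a Boolean condition

Before we can ask what is derivable, we need to recognize what is valid. Each $o\in\operatorname{occ}(w)$ has a *label*, the variable that stands there.

**Definition (satisfaction).** A set $A\subseteq\operatorname{occ}(w)$ *satisfies* $w$ if $w$ evaluates to true when $\times,\sqcap,1$ are read as $\wedge,\vee,\text{true}$ and exactly the occurrences in $A$ are true.

**Definition (witness).** $t\sqsubseteq u$ if there is a partial label-preserving map $h:\operatorname{occ}(u)\rightharpoonup\operatorname{occ}(t)$, called a *witness*, such that whenever $A$ satisfies $u$, the set $h(A)=\{h(o):o\in A\cap\operatorname{dom}h\}$ satisfies $t$.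

The map $h$ is the reduction's bookkeeping: to build an instance of $u$ from one of $t$, we fill position $o$ with the input from position $h(o)$, or with a computable default if $h(o)$ is undefined.

**Example 2.** (i) Half-distributivity: $t=(x\times y)\sqcap z$, $u=x\times(y\sqcap z)$, $h$ matching equal names. If $x$ and one of $y,z$ are true, then $x\wedge y$ or $z$ is true. So $t\sqsubseteq u$. (ii) $t=x\times x$, $u=x$: the single occurrence in $u$ reaches at most one of the two in $t$, so no $h$ is a witness and $t\not\sqsubseteq u$. (iii) Full distributivity, $t=(x\times y)\sqcap(x\times z)$ and $u=x\times(y\sqcap z)$: if $h$ sends $x$ to the first $x$ of $t$ or is undefined there, then $A=\{x,z\}$ satisfies $u$, but $h(A)$ contains neither $y$ nor the second $x$, so it does not satisfy $t$. If $h$ sends $x$ to the second $x$, use $A=\{x,y\}$. So $t\not\sqsubseteq u$.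

**Theorem C.** $t\le_\bullet u$ is universally valid if and only if $t\sqsubseteq u$.

In particular universal validity is decidable: there are finitely many $h$ and finitely many $A$ to check.

For the proof, fix representatives $f_x$ of pointed degrees for the variables, interpret $1$ by $\mathrm{id}$, and let $F_w$ be the resulting problem for the term $w$. The following facts hold uniformly computably.

- **(T1)** An instance $q$ of $F_w$ yields an instance $q_o\in\operatorname{dom}f_x$ for each $o\in\operatorname{occ}(w)$ labelled $x$. Conversely any such family $(q_o)$ yields an instance with these components.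
- **(T2)** From $q$ and a solution of $q$ one computes a set $A$ satisfying $w$ and solutions $p_o\in f_x(q_o)$ for $o\in A$ (where $x$ is the label of $o$).
- **(T3)** From $q$, a set $A$ satisfying $w$ and solutions $p_o$ ($o\in A$), one computes a solution of $q$.

All three go by induction on $w$. For (T1), unpair along the term; conversely pair up, with $0^\omega$ at leaves $1$. For (T2) and (T3), at a leaf $1$ take $A=\emptyset$, which satisfies $1$; the solution is the input itself. At a variable leaf, $A=\{o\}$ and the solution is $p_o$. For $w=b\times d$, a solution is a pair of solutions and $A$ is the union of a set satisfying $b$ and one satisfying $d$; combine. For $w=b\sqcap d$ in (T2), the first bit says which side is solved, and we use only that side. In (T3), $A\cap\operatorname{occ}(b)$ satisfies $b$ or $A\cap\operatorname{occ}(d)$ satisfies $d$; decide for which side this happens, solve it, and put the right bit in front.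

**Lemma 1.** If $t\sqsubseteq u$, then $t\le_\bullet u$ is universally valid.

**Proof.** Let $h$ be a witness. Since $1\le_{\mathrm W}f_x$, there is a computable $d_x\in\operatorname{dom}f_x$. Given an instance of $F_t$ with components $q_e$, form by (T1) the instance of $F_u$ whose component at $o$, labelled $x$, is $q_{h(o)}$ if $h(o)$ is defined and $d_x$ otherwise; this is legitimate since $h$ preserves labels. By (T2) a solution of it gives $A$ satisfying $u$ and solutions $p_o$ for $o\in A$. Then $h(A)$ satisfies $t$, and for $e\in h(A)$ we choose the first $o\in A$ with $h(o)=e$; then $p_o$ solves $q_{h(o)}=q_e$. By (T3) we get a solution of the given instance of $F_t$. $\square$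

**Proof of Theorem C.** "If" is Lemma 1. For "only if", let $t\le_\bullet u$ be universally valid.

**Step 1: independent reals.** We need points that cannot help to compute each other. There is a sequence $(z_n)_{n\in\mathbb N}$ in $\{0,1\}^{\mathbb N}$ such that no $z_n$ is computable from $(z_m)_{m\ne n}$. Take the product of the uniform measures. For fixed $n$, the set of sequences for which $z_n$ is computable from the others is a countable union, over all programs, of Borel sets. For fixed $(z_m)_{m\neq n}$ only countably many $z_n$ lie in it, so it is null by Fubini. The union over all $n$ is null too, so almost every sequence works.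

**Step 2: the interpretation.** We make every use of every input visible. Choose members $P_e,S_e$ ($e\in\operatorname{occ}(t)$) of such a sequence, all $2|\operatorname{occ}(t)|$ of them different. They are noncomputable, so none is $0^\omega$. For each variable $y$ let
$$\operatorname{dom}f_y=\{0^\omega\}\cup\{P_e:e\text{ labelled }y\},\qquad f_y(0^\omega)=\{0^\omega\},\quad f_y(P_e)=\{S_e\}.$$
These problems are pointed, since $0^\omega$ is a computable instance.

**Step 3: read $h$ off the reduction.** Let $\mathrm{In},\mathrm{Out}$ witness $F_t\le_{\mathrm W}F_u$, and let $q$ be the instance of $F_t$ with components $P_e$, and $0^\omega$ at leaves $1$. The component of $\mathrm{In}(q)$ at $o\in\operatorname{occ}(u)$ labelled $y$ lies in $\operatorname{dom}f_y$. So it is $P_e$ for a unique $e$ labelled $y$, and then we put $h(o)=e$; or it is $0^\omega$, and then $h(o)$ is undefined. This $h$ preserves labels.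

**Step 4: $h$ is a witness.** Let $A$ satisfy $u$. The solution at $o\in A$ is $S_{h(o)}$ or $0^\omega$. By (T3), a solution of $\mathrm{In}(q)$ is computable from $q$ and the $S_{e'}$ with $e'\in h(A)$. Applying $\mathrm{Out}$ and then (T2) to $F_t$, we compute from the same data a set $B$ satisfying $t$ and $S_e$ for all $e\in B$. Thus each $S_e$ with $e\in B$ is computable from the $P$'s and $\{S_{e'}:e'\in h(A)\}$, and by independence $e\in h(A)$. So $B\subseteq h(A)$, and $h(A)$ satisfies $t$ because satisfaction is monotone. $\square$

## Normal forms fail, and only linear inequalities remain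

How would one try to *prove* the conjecture? For ordinary Boolean $\wedge,\vee$ one distributes both sides into disjunctive normal form and compares. Here this stops at once: Example 2(iii) and Theorem C show that full distributivity is not valid. The term $x\times(y\sqcap z)$ uses one instance of $x$, while $(x\times y)\sqcap(x\times z)$ may carry two different ones.

The next attempt is to use the witness $h$ itself. It works surprisingly far: all repetition of variables can be removed.

**Theorem D.** The system $\mathsf S$ becomes complete when one adds (as schemata, like the axioms of $\mathsf S$) all universally valid $\hat t\le_\bullet\hat u$ in which each variable occurs exactly once in $\hat t$ and exactly once in $\hat u$.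

**Proof.** Let $t\le_\bullet u$ be universally valid, with witness $h$ (Theorem C). We change $t$ and $u$ by derivable steps until $h$ becomes a bijection.

**Step 1: make $h$ total.** Let $u'$ be $u$ with all $o\notin\operatorname{dom}h$ replaced by $1$. Then $u'\le_\bullet u$ is derivable from $1\le_\bullet x$ and monotonicity. If $A\subseteq\operatorname{occ}(u')=\operatorname{dom}h$ satisfies $u'$, then $A$ together with the replaced occurrences satisfies $u$, and its image under $h$ is $h(A)$. So $h(A)$ satisfies $t$.

**Step 2: make $h$ surjective.** Let $Z=\operatorname{occ}(t)\setminus h(\operatorname{occ}(u'))$. Prune $t$: occurrences in $Z$ become $\bot$, other leaves stay; a product with a factor $\bot$ becomes $\bot$; a meet with exactly one argument $\bot$ becomes the other argument; a meet with both arguments $\bot$ becomes $\bot$. Call the result $t''$. By induction on the term, a set $A\subseteq\operatorname{occ}(t)\setminus Z$ satisfies $t$ iff $t''\neq\bot$ and $A\cap\operatorname{occ}(t'')$ satisfies $t''$: the symbol $\bot$ stands for a subterm that such an $A$ cannot satisfy, so it kills a product and can be dropped from a meet. Since $\operatorname{occ}(u')$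 satisfies $u'$, the set $h(\operatorname{occ}(u'))$ satisfies $t$, and so $t''\neq\bot$. Also $t\le_\bullet t''$ is derivable, by induction on those subterms that are not pruned to $\bot$: at a product both factors survive and we use monotonicity; at a meet we use monotonicity, preceded by a lower-bound axiom if one side is dropped.

Now replace in $u'$ all $o$ with $h(o)\notin\operatorname{occ}(t'')$ by $1$, obtaining $u''$; again $u''\le_\bullet u'$ is derivable. Then $h:\operatorname{occ}(u'')\to\operatorname{occ}(t'')$ is total. It is surjective, because $\operatorname{occ}(t'')\subseteq h(\operatorname{occ}(u'))$ and an $o$ with $h(o)\in\operatorname{occ}(t'')$ was not replaced. It is a witness of $t''\sqsubseteq u''$: if $A$ satisfies $u''$, then $A$ together with the occurrences replaced in this step satisfies $u'$, so its $h$-image satisfies $t$. That image avoids $Z$, so its part in $\operatorname{occ}(t'')$ satisfies $t''$; and this part is $h(A)$.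

**Step 3: make $h$ injective.** Replace each occurrence $e$ in $t''$, labelled $x$, by a meet of $|h^{-1}(e)|\ge1$ copies of $x$, one for each $o\in h^{-1}(e)$; call the result $t'''$. Then $t''\le_\bullet t'''$ is derivable, since $x\le_\bullet x\sqcap x$ follows from reflexivity and the glb rule. Now $\operatorname{occ}(t''')$ and $\operatorname{occ}(u'')$ are in label-preserving bijection. Give corresponding occurrences a common fresh variable $x_o$, obtaining $\hat t,\hat u$. If $A$ satisfies $\hat u$ (identify $A$ with a subset of $\operatorname{occ}(u'')$), then $h(A)$ satisfies $t''$. The meet at $e$ in $\hat t$ is true iff some $o\in A$ has $h(o)=e$, that is, iff $e\in h(A)$; so $A$ satisfies $\hat t$. By Lemma 1, $\hat t\le_\bullet\hat u$ is universally valid, each variable occurs exactly once on each side, and $t'''\le_\bullet u''$ is a substitution instance of it. Hence $t\le_\bullet t''\le_\bullet t'''\le_\bullet u''\le_\bullet u'\le_\bullet u$ is derivable in the extended system. $\square$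

So everything comes down to linear inequalities, where validity just means that $\hat u$ implies $\hat t$ as Boolean formulas. Two of them, half-distributivity and (1), are in reach. This is the point where the positive attempt stops: nothing tells us how to break a long linear implication into short ones. We now build a linear implication that cannot be broken.

## Pigeonhole terms with shared collision variables

Fix $a\ge2$ and the notation of (2). Call the elements of $P$ pigeons and those of $H$ holes. There are $N$ pigeons and $N-1$ holes.

**Separation.** We say that $c$ *separates* $i,i'$ if one of $i,i'$ lies in $L_c$ and the other in $R_c$. The offsets $0,\dots,a-1,a,2a,\dots,a^2$ are distinct and lie in $\{0,\dots,a^2\}$, so $L_c\cap R_c=\emptyset$ and $|L_c|=|R_c|=a$. We claim: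
$$\text{for distinct } i,i'\in P\text{ there is exactly one } c \text{ separating } i,i'. \tag{3}$$
The difference of the element of $R_c$ with offset $ma$ and the element of $L_c$ with offset $s$ is $ma-s$, where $1\le m\le a$ and $0\le s<a$. For fixed $m$ these differences run through $(m-1)a+1,\dots,ma$. So altogether they run through $1,\dots,a^2$, each exactly once. Since $N=2a^2+1$, exactly one of $i'-i$, $i-i'$ is in $\{1,\dots,a^2\}$ modulo $N$; say $i'-i$ is. Then $i'\in L_c$, $i\in R_c$ is impossible, since it would put $i-i'$ into $\{1,\dots,a^2\}$. And $i\in L_c$, $i'\in R_c$ holds iff $i=c+s$ and $i'=c+ma$ with $ma-s=i'-i$; this determines $(m,s)$ and hence $c=i-s$.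

**Example 3.** For $a=2$: $N=9$, $L_0=\{0,1\}$, $R_0=\{2,4\}$, with differences $2,4$ (from $0$) and $1,3$ (from $1$). The nine translates cover each of the $36$ pairs in $\mathbb Z_9$ exactly once.

For $c\in I(i)$ let $\operatorname{opp}(i,c)$ be the one of $L_c,R_c$ not containing $i$. Then $|\operatorname{opp}(i,c)|=a$, and $k\in\operatorname{opp}(i,c)$ iff $c$ separates $i,k$. Thus $q_{ijc}$ is one variable for "$i$ sits in $j$", shared by the $a$ possible partners $k\in\operatorname{opp}(i,c)$. Each variable of $V$ occurs exactly once in $t_a$ and exactly once in $u_a$.

Write $u,t$ for $u_a,t_a$ and also for their Boolean functions on subsets of $V$: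
$$u=\bigwedge_i\bigvee_j\bigwedge_{c\in I(i)}q_{ijc},\qquad t=\bigvee_j\bigvee_c\Big(\bigvee_{i\in L_c}q_{ijc}\Big)\wedge\Big(\bigvee_{i\in R_c}q_{ijc}\Big).$$
Let $D_{ij}=\{q_{ijc}:c\in I(i)\}$ and $Q_i=\bigcup_jD_{ij}$. For $f:P\to H$ let $\alpha_f=\bigcup_iD_{i,f(i)}$. The minimal sets satisfying $u$ are exactly the $\alpha_f$.

**Lemma 2.** $u\le t$ pointwise, so $t_a\sqsubseteq u_a$ (by the map matching equal names) and $t_a\le_\bullet u_a$ is universally valid. Moreover $u\neq t$ as functions.

**Proof.** Let $A$ satisfy $u$, say $A\supseteq\alpha_f$. By the pigeonhole principle $f(i)=f(i')=j$ for some $i\neq i'$. If $c$ separates $i,i'$, then $q_{ijc},q_{i'jc}\in A$, and they satisfy the part $(j,c)$ of $t$. Validity is then Lemma 1. Conversely, such a pair of variables alone satisfies $t$, but not $u$, since $u$ needs a variable of each of the $N\ge3$ pigeons. $\square$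

We shall need many sets that falsify $t$ but are close to satisfying $u$. The next lemma manufactures them: place all pigeons but one bijectively, and let the last pigeon lack exactly the variables that would expose its collisions.

**Lemma 3 (test sets).** Let $i_0\in P$, $g:P\setminus\{i_0\}\to H$ a bijection, $\beta\subseteq Q_{i_0}$. For $j\in H$ let $k_j=g^{-1}(j)$ and let $c_j$ be the index separating $i_0,k_j$. If $q_{i_0jc_j}\notin\beta$ for all $j$, then $\beta\cup\bigcup_{i\neq i_0}D_{i,g(i)}$ does not satisfy $t$.

**Proof.** Otherwise there are $j,c$ and $i\in L_c$, $i'\in R_c$ with $q_{ijc},q_{i'jc}$ in the set. If $i,i'\ne i_0$, then $g(i)=g(i')=j$ with $i\ne i'$, a contradiction. So one of them is $i_0$. The other is placed by $g$ in hole $j$, so it is $k_j$; and $c$ separates $i_0,k_j$, so $c=c_j$ by (3). But then $q_{i_0jc_j}\in\beta$, a contradiction. $\square$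

## Types in linear formulas

Formulas are built from variables, $0,1,\wedge,\vee$. A formula is **linear** if each variable occurs at most once. For variables $p\ne p'$ occurring in a linear $\Phi$, let $\operatorname{type}_\Phi(p,p')\in\{\wedge,\vee\}$ be the label of their least common ancestor (lca) in the tree of $\Phi$. For instance in $x\wedge(y\vee z)$ the pairs $xy$ and $xz$ have type $\wedge$, and $yz$ has type $\vee$. Three facts let us recover a linear formula from values of its function.

**(F1)** *If fixing all other variables suitably turns $\Phi$ into the function $p\wedge p'$ (respectively $p\vee p'$), then $p,p'$ both occur in $\Phi$ and their type is $\wedge$ (respectively $\vee$).*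

**Proof.** The restriction depends on $p$ and $p'$, so both occur. After fixing, the subformula at the lca is $\ell(p)\circ\ell'(p')$ with $\circ$ the type, $\ell\in\{0,1,p\}$, $\ell'\in\{0,1,p'\}$, and the whole is $g(\ell(p)\circ\ell'(p'))$ with $g$ monotone unary. If $\circ=\vee$, the result is one of $0,1,p,p',p\vee p'$, never $p\wedge p'$. If $\circ=\wedge$, dually, it is never $p\vee p'$. $\square$

**(F2)** *If $\Phi,\Phi'$ are linear over $V\ne\emptyset$, both functions depend on all variables of $V$, and all types agree, then the two functions are equal.*

**Proof.** Eliminate constants by $\Theta\wedge1\to\Theta$, $\Theta\wedge0\to0$, $\Theta\vee0\to\Theta$, $\Theta\vee1\to1$, and the mirror images. This preserves the function, and hence all variables survive. The removed nodes have a constant on one side, so they are not lca's of two variables, and types are preserved. The result is not a constant, so it is constant-free. For a constant-free linear formula, the minimal satisfying sets are exactly the maximal cliques of the graph of $\wedge$-pairs. For a single variable this is clear. For $\Theta_1\vee\Theta_2$ the graph is the disjoint union of two nonempty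 graphs, the maximal cliques are those of the two parts, and the minimal satisfying sets are those of $\Theta_1$ and of $\Theta_2$ (all nonempty, on disjoint variables). For $\Theta_1\wedge\Theta_2$ the graph is the join, and on both sides one takes unions of one set from each part. So the types determine the minimal satisfying sets, and these determine the function. $\square$

**(F3)** *The graph of $\wedge$-pairs of a linear formula has no induced path on four vertices.*

**Proof.** The lca of four variables splits them into two nonempty groups, and all cross pairs have this node as lca, hence equal type. So the induced graph or its complement is disconnected. But a path on four vertices and its complement, which is again such a path, are both connected. $\square$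

## Local steps, and why $u$ does not move

We shall see in the next section that a derivation can be followed by moves of this kind:

**Definition (local step).** A pair $(\varphi,\varphi')$ of Boolean functions on $V$ is a *$K$-local step* if there are

- a linear formula $F$ over $V_F\cup\{\xi\}$, with $\xi$ occurring once,
- linear formulas $\psi_1,\dots,\psi_m$ over $V_1,\dots,V_m$, with $m\le K$ and $V_F,V_1,\dots,V_m\subseteq V$ pairwise disjoint,
- linear formulas $S,R$ over $x_1,\dots,x_m$ with $S\le R$ pointwise,

such that $\varphi=F[S[\vec\psi]]$ and $\varphi'=F[R[\vec\psi]]$. Here $V_F$ and $V_l$ denote the sets of variables that occur in $F$ (other than $\xi$) and in $\psi_l$.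

So inside a fixed context, at most $K$ blocks are rearranged by a linear implication. Since all formulas are monotone, $\varphi\le\varphi'$. For example (1) read upward gives the step from $(\psi_1\wedge\psi_2)\vee(\psi_3\wedge\psi_4)$ to $(\psi_1\vee\psi_3)\wedge(\psi_2\vee\psi_4)$, which is $4$-local.

The goal is: for small $K$ there is no $K$-local step from $u$ to a different function below $t$. Some bound on $K$ is needed, since $(u,t)$ is itself a $|V|$-local step: take $F=\xi$ and all variables as blocks. More instructive is the case where variables are *not* shared.

**Example 4 (no sharing).** Put $a=1$ in (2): $N=3$, $H=\{1,2\}$, $L_c=\{c\}$, $R_c=\{c+1\}$. Index $0$ separates pigeons $0,1$, index $1$ separates $1,2$, index $2$ separates $2,0$, and every set $\operatorname{opp}(i,c)$ has one element. Write $p_j=q_{0j0}$, $b_j=q_{0j2}$ for pigeon $0$, and $p_j'=q_{1j0}$, $b_j'=q_{1j1}$ for pigeon $1$. The function of $u_1$ is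
$$(b_1p_1\vee b_2p_2)\wedge(b_1'p_1'\vee b_2'p_2')\wedge(q_{211}q_{212}\vee q_{221}q_{222}),$$
with $\wedge$ partly written as juxtaposition. Replace the first two factors by $p_1p_1'\vee p_2p_2'\vee b_1b_2'\vee b_2b_1'$. The four cases (hole of pigeon $0$, hole of pigeon $1$) show that the new formula is implied by the old one, and it is linear. So this is an $8$-local step. The new function $\varphi'$ is still below that of $t_1$. Indeed $p_jp_j'$ is a collision in $t_1$. If $b_1b_2'$ holds, then pigeon $2$ in hole $1$ collides through $q_{012},q_{212}$, and in hole $2$ through $q_{121},q_{221}$. If $b_2b_1'$ holds, then pigeon $2$ in hole $1$ collides through $q_{111},q_{211}$, and in hole $2$ through $q_{022},q_{222}$. And $\varphi'$ is not the function of $u_1$: the set $\{p_1,p_1',q_{211},q_{212}\}$ satisfies only the former. (This says nothing about whether $t_1\le_\bullet u_1$ is derivable.)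

What went wrong? The variable $p_1$ only matters if pigeon $1$ is also in hole $1$, because pigeon $1$ is its only partner; and the step looks closely at pigeon $1$, so it can drop $p_1$ whenever pigeon $1$ is elsewhere. The remedy is to give every variable more partners than the step has blocks. Then at least one partner is not looked at closely, and the step cannot know where it sits.

**Lemma 4 (rigidity).** Let $a\ge2$, $K\le a$, and let $(u,\varphi')$ be a $K$-local step with $\varphi'\le t$. Then $\varphi'=u$.

**Proof.** Let $\Phi=F[S[\vec\psi]]$, $\Phi'=F[R[\vec\psi]]$, $W=\bigcup_lV_l$. For distinct $p=q_{ijc}$, $p'=q_{i'j'c'}$ write $p\sim p'$ if $i\ne i'$ or $j=j'$. For $A\subseteq V$ write $\psi_l(A)$ for the value of $\psi_l$, and $F_A(\cdot)$ for $F$ with its $V$-variables evaluated by $A$. Note $u\le\varphi'\le t$. The plan is to show that $\Phi$ and $\Phi'$ have the same types and then use (F2).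

**Step 1: the types in $\Phi$.** Every variable lies in some $\alpha_f$, and $\alpha_f$ minus this variable falsifies $u$. So $u$ depends on every variable, and all of $V$ occurs in $\Phi$. If $p\sim p'$, choose $f$ with $f(i)=j$, $f(i')=j'$, so $p,p'\in\alpha_f$. Making exactly $\alpha_f\setminus\{p,p'\}$ true among the other variables turns $u$ into $p\wedge p'$, since $\alpha_f$ is a minimal satisfying set. If $p\not\sim p'$, that is $i=i'$ and $j\ne j'$, take any $g:P\setminus\{i\}\to H$ and make exactly $((D_{ij}\cup D_{ij'})\setminus\{p,p'\})\cup\bigcup_{i''\ne i}D_{i'',g(i'')}$ true among the other variables; this turns $u$ into $p\vee p'$. By (F1), $\operatorname{type}_\Phi(p,p')=\wedge$ iff $p\sim p'$.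

**Step 2: $\varphi'$ depends on every variable, and types can change only inside $W$.** Let $p=q_{ijc}$. Choose $k\in\operatorname{opp}(i,c)$ and a bijection $g:P\setminus\{i\}\to H$ with $g(k)=j$, and let $A=(D_{ij}\setminus\{p\})\cup\bigcup_{i''\ne i}D_{i'',g(i'')}$. Apply Lemma 3 with $i_0=i$ and $\beta=D_{ij}\setminus\{p\}$: here $k_j=k$ and $c_j=c$, and $q_{ijc}=p\notin\beta$; for the other holes $\beta$ contains no variable at all. So $A$ falsifies $t$ and $\varphi'(A)=0$. But $\varphi'(A\cup\{p\})\ge u(A\cup\{p\})=1$. So all of $V$ occurs in $\Phi'$ as well. Moreover, *if $p,p'$ are not both in $W$, then $\operatorname{type}_{\Phi'}(p,p')=\operatorname{type}_\Phi(p,p')$*: if both are in $V_F$, their lca lies in $F$ and is the same for both formulas; if $p\in V_F$ and $p'\in W$, then in both formulas it is the lca of $p$ and $\xi$ in $F$.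

**Step 3: the $\vee$-types survive.** *If $p\not\sim p'$, then $\operatorname{type}_{\Phi'}(p,p')=\vee$.* Here $p=q_{ijc}$, $p'=q_{ij'c'}$, $j\neq j'$. As $a\ge2$, choose distinct $k\in\operatorname{opp}(i,c)$, $k'\in\operatorname{opp}(i,c')$; neither equals $i$. Take a bijection $g:P\setminus\{i\}\to H$ with $g(k)=j$, $g(k')=j'$, and let $A=((D_{ij}\cup D_{ij'})\setminus\{p,p'\})\cup\bigcup_{i''\ne i}D_{i'',g(i'')}$. In Lemma 3 we have $c_j=c$, $c_{j'}=c'$, and the two critical variables are the removed ones. So $A$ falsifies $t$ and $\varphi'(A)=0$. And $\varphi'(A\cup\{p\})=\varphi'(A\cup\{p'\})=1$, since $u$ holds there. So the restriction of $\varphi'$ is $p\vee p'$; apply (F1).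

**Step 4: a block that meets two pigeons swallows them.** *If $V_l$ meets $Q_i$ and $Q_{i'}$ with $i\ne i'$, then $Q_i\subseteq V_l$.* Let $v\in V_l\cap Q_i$, $v'\in V_l\cap Q_{i'}$, and let $y\in Q_i$ have a hole different from that of $v$. Then $y\not\sim v$ and $y\sim v'$, so $y$ has different types to $v$ and to $v'$ in $\Phi$. If $y\notin V_l$, then $y$ lies outside the subformula $\psi_l$ of $\Phi$, and its lca's with $v$ and $v'$ coincide, a contradiction. So $y\in V_l$. Repeating this with $y$ in place of $v$, we also get the elements of $Q_i$ in the hole of $v$. Hence $Q_i\subseteq V_l$.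

Let $E=\{i:\emptyset\ne V_l\subseteq Q_i\text{ for some }l\}$, the set of pigeons that the step looks at closely. Then $|E|\le m\le K$.

**Step 5: no variable in a block can be dropped.** *Let $p=q_{i_0jc}\in V_l$, and let $f:P\to H$ satisfy $f(i_0)=j$ and be injective on $E\cup\{i_0\}$. Then $\varphi'(\alpha_f\setminus\{p\})=0$.* This is the heart: we move the pigeons outside $E$ so that a partner of $p$ comes to hole $j$ and the step does not notice.

Suppose $\varphi'(\alpha_f\setminus\{p\})=1$. Let $y_{l''}=\psi_{l''}(\alpha_f\setminus\{p\})$. Passing from $\alpha_f$ to $\alpha_f\setminus\{p\}$ changes $u=F[S[\vec\psi]]$ from $1$ to $0$. As $p\in V_l$, only the value of $\psi_l$ can be affected, so it must drop, and $y_l=0$. Since $p\notin V_F$, also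
$$F_{\alpha_f}(0)\le F_{\alpha_f}(S(y))=u(\alpha_f\setminus\{p\})=0,\qquad F_{\alpha_f}(R(y))=\varphi'(\alpha_f\setminus\{p\})=1,$$
hence $R(y)=1$.

*Finding the unobserved partner.* For each $i\in E\setminus\{i_0\}$ choose $l_i$ with $\emptyset\ne V_{l_i}\subseteq Q_i$. The $l_i$ are distinct, since the sets $Q_i$ are disjoint, and different from $l$, since $V_l$ contains $p\in Q_{i_0}$. So $|E\setminus\{i_0\}|\le m-1\le a-1$. Because $|\operatorname{opp}(i_0,c)|=a$ and $i_0\notin\operatorname{opp}(i_0,c)$, there is $k\in\operatorname{opp}(i_0,c)\setminus E$, and $k\ne i_0$.

*Moving it.* Since $f$ is injective on $E\cup\{i_0\}$, it does not take the value $f(i_0)=j$ on $E\setminus\{i_0\}$. So sending $k$ to $j$ and each $i\in E\setminus\{i_0\}$ to $f(i)$ is injective, and it extends to a bijection of $P\setminus\{i_0\}$ onto $H$. Together with $i_0\mapsto j$ this gives $f':P\to H$ with $f'(i_0)=f'(k)=j$, $f'=f$ on $E$, and $f'$ bijective from $P\setminus\{i_0\}$ onto $H$. Let $\alpha'=\alpha_{f'}\setminus\{p\}$. By Lemma 3 with $\beta=D_{i_0j}\setminus\{p\}$, $k_j=k$, $c_j=c$, the set $\alpha'$ falsifies $t$. So $\varphi'(\alpha')=0$.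

*The step does not notice.* First, $F_{\alpha'}(1)=F_{\alpha_{f'}}(1)\ge u(\alpha_{f'})=1$, as $p\notin V_F$. Second, $\psi_{l''}(\alpha')\ge y_{l''}$ for every $l''$, in four cases:

- $l''=l$: we know $y_l=0$.
- $V_{l''}=\emptyset$: $\psi_{l''}$ is constant.
- $\emptyset\ne V_{l''}\subseteq Q_i$ for some $i$: then $i\in E$, so $f'(i)=f(i)$ and $\alpha'\cap Q_i=(\alpha_f\setminus\{p\})\cap Q_i$.
- Otherwise, with $l''\neq l$, the set $V_{l''}$ meets two of the sets $Q_i$, so by Step 4 it contains some $Q_i$. Pick $v\in\alpha_{f'}\cap V_{l''}$; this exists since $\alpha_{f'}$ meets $Q_i$. Now $u(\alpha_{f'})=1$ and $u(\alpha_{f'}\setminus\{v\})=0$, and only $\psi_{l''}$ can be affected by removing $v$. So $\psi_{l''}(\alpha_{f'})=1$. As $p\in V_l$ is not in $V_{l''}$, also $\psi_{l''}(\alpha')=1$.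

So $R(\vec\psi(\alpha'))\ge R(y)=1$ and $\varphi'(\alpha')=F_{\alpha'}(1)=1$, a contradiction.

**Step 6: most $\wedge$-types survive.** *If $p=q_{ijc}\sim p'=q_{i'j'c'}$ and either $i=i'$ (so $j=j'$) or $j\ne j'$, then $\operatorname{type}_{\Phi'}(p,p')=\wedge$.* If not both lie in $W$, use Steps 2 and 1. If both lie in $W$, choose $f$ with $f(i)=j$, $f(i')=j'$, injective on $E\cup\{i,i'\}$. The two prescribed values do not clash, and $|E|+2\le a+2\le2a^2=|H|$ leaves enough holes. By Step 5 for $p$ and for $p'$, $\varphi'(\alpha_f\setminus\{p\})=\varphi'(\alpha_f\setminus\{p'\})=0$, while $\varphi'(\alpha_f)\ge u(\alpha_f)=1$. So, with $\alpha_f\setminus\{p,p'\}$ fixed as true and all else as false, $\varphi'$ becomes $p\wedge p'$; apply (F1).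

**Step 7: the remaining $\wedge$-types.** Left are $p=q_{ijc}$, $p'=q_{i'jc'}$ with $i\ne i'$: two pigeons in the same hole, where Step 5 is not available. *Then $\operatorname{type}_{\Phi'}(p,p')=\wedge$.* Choose $j_2,j_3$ with $j,j_2,j_3$ distinct, and $v\in D_{ij_2}$, $w\in D_{i'j_3}$. By Step 6 the pairs $(p,w),(w,v),(v,p')$ have type $\wedge$ in $\Phi'$. By Step 3 the pairs $(p,v),(w,p')$ have type $\vee$. If $(p,p')$ had type $\vee$, then $p,w,v,p'$ would be an induced path in the graph of $\wedge$-pairs, contradicting (F3).

By Steps 1, 3, 6 and 7 all types in $\Phi$ and $\Phi'$ agree. Both functions depend on all of $V$. By (F2), $\varphi'=u$. $\square$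

In Example 4 the single-variable blocks give $E=\{0,1\}$, and for $p_1=q_{010}$ we have $\operatorname{opp}(0,0)=\{1\}\subseteq E$: exactly the choice of $k$ in Step 5 is missing there.

## From derivations to local steps: markings

It remains to connect derivations with local steps. First we get rid of the glb rule. A *rule* is a pair $(r,s)$ of terms, read $r\le_\bullet s$. Let $\mathcal R$ be a set of rules containing $x\le_\bullet x\sqcap x$. Write $w\preceq w'$ if there is a finite chain $w=w_0,\dots,w_n=w'$ in which each $(w_\nu,w_{\nu+1})$ has the form $(C[r\sigma],C[s\sigma])$ for a one-hole context $C$, a substitution $\sigma$ and a rule $(r,s)\in\mathcal R$.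

**Derivations are chains.** The relation $\preceq$ is reflexive, transitive, and monotone under $\sqcap,\times$, since contexts can be enlarged. It is closed under the glb rule: if $b\preceq c$ and $b\preceq d$, then $b\preceq b\sqcap b\preceq c\sqcap b\preceq c\sqcap d$. So, by induction on derivations, reading $=_\bullet$ as $\preceq$ in both directions, everything derivable from substitution instances of the inequalities in $\mathcal R$ with the glb rule and the structural rules is contained in $\preceq$.

The obvious plan is to read every $w_\nu$ as a Boolean formula and watch its function from $u_a$ down to $t_a$. It stops here: although $u_a$ and $t_a$ are linear, the terms in between need not be, since relevance and $x\le_\bullet x\sqcap x$ make copies. Then types make no sense. The way out is to keep at most one occurrence of each variable of $V$ alive and to set all others to $0$.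

**Definition (marking).** A *marking* of a term $w$ is a set $M\subseteq\operatorname{occ}(w)$ whose labels are in $V$ and pairwise distinct. Let $w^M$ be the linear formula obtained from $w$ by $\times\mapsto\wedge$, $\sqcap\mapsto\vee$, $1\mapsto1$, marked occurrences $\mapsto$ their label, unmarked occurrences $\mapsto0$. The same notation is used for contexts.

**Example 5.** Consider the chain
$$x\times(y\sqcap z)\ \preceq\ (x\times(y\sqcap z))\sqcap(x\times(y\sqcap z))\ \preceq\ (x\times y)\sqcap(x\times z)$$
with $x,y,z\in V$. Mark the first $x$, $y$ and $z$ in the last term; its formula is $(x\wedge y)\vee(0\wedge z)$, with function $x\wedge y$. Carry the marks back to the middle term: $(x\wedge(y\vee0))\vee(0\wedge(0\vee z))$, still $x\wedge y$. Now merge the two copies and unite their marks: $x\wedge(y\vee z)$. The merge is the step from $(x_1\wedge y_1)\vee(x_2\wedge y_2)$ to $(x_1\vee x_2)\wedge(y_1\vee y_2)$ with blocks $x_1=x$, $y_1=y\vee0$, $x_2=0$, $y_2=0\vee z$: a $4$-local step.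

**Lemma 5.** Suppose each rule $(r,s)\in\mathcal R$ has a witness $h$ of $r\sqsubseteq s$ with $|\operatorname{occ}(s)|\le K$ and all fibres satisfying $2|h^{-1}(e)|\le K$. If $2\le a$ and $K\le a$, then $t_a\not\preceq u_a$.

**Proof.** Say that a function $\varphi$ *leads to* $\varphi'$ if there is a finite sequence of functions on $V$ from $\varphi$ to $\varphi'$ in which consecutive ones are equal or form a $K$-local step.

**Step 1: transport of a marking along one rule.** Let $w'=C[s\sigma]$, $w=C[r\sigma]$, and let $M$ be a marking of $w'$. It consists of marks $M_C$ in $C$ and, for each $o\in\operatorname{occ}(s)$ with label $x_o$, marked positions $M_o\subseteq\operatorname{occ}(\sigma(x_o))$ in the copy of $\sigma(x_o)$ at $o$. Mark $w$ by $M_C$ in $C$ and by $M_e=\bigcup_{o\in h^{-1}(e)}M_o$ in the copy of $\sigma(x_e)$ at each $e\in\operatorname{occ}(r)$. This makes sense because $x_o=x_e$ for $o\in h^{-1}(e)$. Marks at $o\notin\operatorname{dom}h$ are dropped, and every other mark goes to one place and keeps its label. So labels remain pairwise distinct, and we have a marking $M'$ of $w$. *Claim: $w'^M$ leads to $w^{M'}$.*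

**Step 2: apply the rule.** The formula $w'^M=C^{M_C}[s(o:=\sigma(x_o)^{M_o})]$ goes to
$$\Phi_1=C^{M_C}\Big[r\Big(e:=\bigvee_{o\in h^{-1}(e)}\sigma(x_o)^{M_o}\Big)\Big]\qquad(\text{empty disjunction}=0).$$
This is a $K$-local step. Take $F=C^{M_C}[\xi]$, the blocks $\psi_o=\sigma(x_o)^{M_o}$ for $o\in\operatorname{occ}(s)$, at most $K$ of them and on disjoint variables, and (reading $\times,\sqcap$ as $\wedge,\vee$) $S=s(o:=x_o)$, $R=r(e:=\bigvee_{o\in h^{-1}(e)}x_o)$, where the $x_o$ are now distinct variables, one for each $o$. Each $o$ is in at most one fibre, so $R$ is linear. If exactly the $x_o$ with $o\in A$ are true and $A$ satisfies $s$, then the leaves $e$ of $r$ that become true are those in $h(A)$, which satisfies $r$. So $S\le R$.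

**Step 3: merge the copies.** For one $e$ after the other we replace $\bigvee_{o\in h^{-1}(e)}\sigma(x_e)^{M_o}$ by $\sigma(x_e)^{M_e}$; after the last one we have reached $w^{M'}$. The sets $M_o$, $o\in h^{-1}(e)$, are disjoint, since their labels are distinct. So it suffices to prove, by induction on a term $\tau$: *for markings $M_1,\dots,M_l$ of $\tau$ that are disjoint and whose union is a marking, with $2l\le K$, and for a linear context $F$ on other variables, $F[\bigvee_\nu\tau^{M_\nu}]$ leads to $F[\tau^{\bigcup M_\nu}]$.*

- $l=0$: this is the step $F[0]\to F[\tau^\emptyset]$. Since $\tau^\emptyset$ is variable-free, it is $0$-local, with $S=0$ and $R=\tau^\emptyset$. Let now $l\ge1$.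
- $\tau=1$: both functions are $F[1]$. If $\tau$ is a variable, at most one $M_\nu$ marks the unique occurrence, and the two functions are equal.
- $\tau=\tau_1\sqcap\tau_2$: $\bigvee_\nu(\tau_1^{M_\nu}\vee\tau_2^{M_\nu})$ equals $\bigvee_\nu\tau_1^{M_\nu}\vee\bigvee_\nu\tau_2^{M_\nu}$, where $\tau_i^{M_\nu}$ uses the marks of $M_\nu$ in $\tau_i$. Apply the induction hypothesis to $\tau_1$ in the context $F[\xi\vee\bigvee_\nu\tau_2^{M_\nu}]$, then to $\tau_2$ in the context $F[\tau_1^{\bigcup M_\nu}\vee\xi]$.
- $\tau=\tau_1\times\tau_2$: go from $\bigvee_\nu(\tau_1^{M_\nu}\wedge\tau_2^{M_\nu})$ to $\bigvee_\nu\tau_1^{M_\nu}\wedge\bigvee_\nu\tau_2^{M_\nu}$. This is a $2l$-local step with $S=\bigvee_\nu(x_\nu\wedge y_\nu)\le R=\bigvee_\nu x_\nu\wedge\bigvee_\nu y_\nu$. Then apply the induction hypothesis twice as before, with $\wedge$ in the contexts.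

This proves the claim.

**Step 4: follow the whole chain.** Suppose $t_a=w_0,\dots,w_n=u_a$ is a chain as in the definition of $\preceq$. Mark all occurrences in $u_a$; this is a marking, since each variable occurs once. Transport it down to $w_{n-1},\dots,w_0=t_a$, obtaining a marking $M_0$ of $t_a$. By the claim $u$ leads to $t^{M_0}$. The sequence of functions is increasing, and $t^{M_0}\le t$ pointwise, since $t^{M_0}$ is $t$ with some variables set to $0$. So all functions in it are $\le t$. By Lemma 4, inductively along the sequence, all of them equal $u$. So $t^{M_0}=u$ depends on all of $V$. Hence $M_0$ is all of $\operatorname{occ}(t_a)$, and $u=t^{M_0}=t$ as functions, contradicting Lemma 2. $\square$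

**Proof of Theorem A.** Universal validity is Lemma 2. Let $\mathcal R$ consist of both directions of associativity and of $x\times1=_\bullet x$; commutativity; $x\le_\bullet x\times x$; $x\sqcap y\le_\bullet x$; $x\sqcap y\le_\bullet y$; $(x\times y)\sqcap z\le_\bullet x\times(y\sqcap z)$; $1\le_\bullet x$; and $x\le_\bullet x\sqcap x$. Everything derivable in $\mathsf S$ is contained in $\preceq$. Each rule $(r,s)$ has a witness:

- for $1\le_\bullet x$ the empty map, since $\emptyset$ satisfies $1$;
- for $x\le_\bullet x\times x$ and $x\le_\bullet x\sqcap x$ both occurrences go to the single one, since a set satisfying the right side is nonempty;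
- in all other cases equal names are matched: for associativity, the unit law and commutativity both sides have the same Boolean meaning, for the lower bounds $x$ implies $x\vee y$ and $y$ implies $x\vee y$, and half-distributivity is Example 2(i).

Always $|\operatorname{occ}(s)|\le3$ and fibres have size $\le2$. So Lemma 5 applies with $K=a=4$, and $t_4\not\preceq u_4$. Hence $t_4\le_\bullet u_4$ is not derivable, and the conjecture is false. $\square$

## Axioms with boundedly many variable occurrences

The argument used only two features of the axioms: witnesses exist, and the right-hand sides are small. By Theorem C the first holds for anything valid.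

**Proof of Theorem B.** By Theorem C each $(r,s)\in\mathcal A$ has a witness of $r\sqsubseteq s$; its fibres have size at most $|\operatorname{occ}(s)|\le k$. Put $k'=\max(k,2)$, $\mathcal R=\mathcal A\cup\{x\le_\bullet x\sqcap x\}$ and $K=a=2k'$. For each rule from $\mathcal A$ we have $|\operatorname{occ}(s)|\le k'\le K$, and twice a fibre size is at most $2k'=K$. For $x\le_\bullet x\sqcap x$ there are $2\le K$ occurrences, and the fibre has size $2$, with $4\le2k'$. Also $a\ge4\ge2$. Everything derivable in the system of Theorem B is contained in $\preceq$, so by Lemma 5 it does not derive $t_a\le_\bullet u_a$. This inequality is universally valid by Lemma 2. Finally, a finite set of (in)equations has bounded occurrence numbers. $\square$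

Together with Theorem D this locates the defect of $\mathsf S$: what it misses are valid linear inequalities. By Theorems A and B it does miss some, and no set of universally valid inequalities with boundedly many variable occurrences on the larger side repairs this.
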